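# Almost no percolation or almost full percolation: threshold infection on random geometric graphs

## 1. Poisson points, Gilbert graphs and threshold infection

**The point process.** Let $T_n^2=(\mathbb R/n^{1/2}\mathbb Z)^2$ be the torus of area $n$, and let $\mathcal P$ be a Poisson point process of intensity $1$ on it. Recall what this means: the number of points in a region of area $\alpha$ is Poisson with mean $\alpha$, and counts in disjoint regions are independent. If each point is kept independently with probability $p$, the kept points and the discarded points form two independent Poisson processes, of intensities $p$ and $1-p$. We use one tail bound, the Bernstein form of Chernoff's inequality: if $X\sim\mathrm{Po}(\mu)$ and $t\ge0$, then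
$$P(|X-\mu|\ge t)\le2\exp\Big(-\frac{t^2}{2(\mu+t/3)}\Big).$$
"W.h.p." means with probability $1-o(1)$ as $n\to\infty$.

**Definition (Gilbert graph).** Fix $a>0$ and let $r$ be given by $\pi r^2=a\log n$. The graph $G^2_{n,r}$ has vertex set $\mathcal P$, and $u,v\in\mathcal P$ are joined if their torus distance is less than $r$.

*Example.* A disc of radius $r$ has area $a\log n$, so a typical vertex has about $a\log n$ neighbours.

**Definition (Bradonjić–Saniee bootstrap percolation).** Fix $p,\theta\in[0,1]$. At time $0$ each vertex is infected independently with probability $p$; this set is $A_0$. At each time $t>0$, every vertex with at least $\theta a\log n$ neighbours in $A_{t-1}$ is added to $A_{t-1}$, which gives $A_t$. Put $A_\infty=\bigcup_tA_t$ and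
$$D:=A_\infty\setminus A_0 .$$

*Example of the rule.* Take five points $u_1,\dots,u_5$ in a row at spacing $0.9\,r$, so that only consecutive points are adjacent, and suppose the threshold $\theta a\log n$ equals $2$. From $A_0=\{u_1,u_3,u_5\}$ both $u_2$ and $u_4$ have two infected neighbours, so $A_1$ is everything and $D=\{u_2,u_4\}$. From $A_0=\{u_1,u_2\}$ the point $u_3$ has one infected neighbour, nothing happens, and $D=\emptyset$.

**Rescaling.** Divide all lengths by $r$. The torus now has side $\Lambda=\sqrt n/r$, the Poisson intensity is
$$\lambda:=r^2=\frac a\pi\log n,$$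
adjacency means distance $<1$, and the threshold is $\theta a\log n=\theta\pi\lambda$. From here on $B(x,\rho)$ is an open disc in rescaled units, and $|\cdot|$ is area, length or cardinality. Also $du$ is arclength on the unit circle $S^1$, and $\langle g\rangle=\frac1{2\pi}\int_{S^1}g(u)\,du$. Almost surely $\mathcal P$ is finite, so a vertex with at least $\theta\pi\lambda$ neighbours in $A_\infty$ lies in $A_\infty$. Null events, such as a vertex on the boundary of a grid square, are ignored.

**Definition (the critical area).** For $p<1$ put
$$\tau:=\pi\,\frac{\theta-p}{1-p}.$$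

The meaning is this. Suppose a region of area $\alpha$ inside $B(y,1)$ is completely infected, and nothing else in $B(y,1)$ has been infected beyond $A_0$. Then $y$ has about $p\pi\lambda+(1-p)\alpha\lambda$ infected neighbours, and this equals the threshold $\theta\pi\lambda$ exactly when $\alpha=\tau$. So $\tau$ is the amount of fully infected area that a vertex must see.

*Example.* If $p=\frac12$ and $\theta=\frac58$, then $\tau=\frac\pi4$, a quarter of the unit disc. In general $\tau\le\pi$, and
$$\theta<\tfrac{1+p}2\iff\tau<\tfrac\pi2 .$$
A vertex on the edge of an infected half-plane sees infected area $\frac\pi2$. So $\theta<\frac{1+p}2$ says that infected half-planes advance, and $\theta>\frac{1+p}2$ says that they do not.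

## 2. The dichotomy conjecture and three theorems

Can the infection stall half-way? More exactly, can the process infect a positive proportion of new vertices and still leave a positive proportion healthy? The following conjecture, from Victor Falgas-Ravry and Amites Sarkar, "Bootstrap percolation in random geometric graphs", arXiv:2110.12166 (2021), says no.

**Conjecture.** Let $(a,p,\theta)$ be fixed with $\theta\ne\frac{1+p}2$ and $a>1$. Then w.h.p. either $|A_\infty\setminus A_0|=o(n)$ or $|\mathcal P\setminus A_\infty|=o(n)$.

Two known results may be used.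

* **(i)** If $\theta<\frac{1+p}2$, there is a constant $C=C(a,\theta,p)$ such that w.h.p., if any ball in $T_n^2$ of radius $Cr$ is infected (all vertices in it infected, artificially or through the process), then all but $o(n)$ vertices eventually become infected.
* **(ii)** If $\theta>\frac{1+p}2$, then for every constant $C>0$, w.h.p. even if one adversarially infects all vertices in a ball $B$ of radius $Cr$, only $o(n)$ additional vertices become infected in the process started from $A_0\cup(B\cap\mathcal P)$.

We shall prove the following.

**Theorem 1.** The conjecture holds: if $a>1$ and $\theta\ne\frac{1+p}2$, then w.h.p. $|D|=o(n)$ or $|\mathcal P\setminus A_\infty|=o(n)$.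

**Theorem 2 (nucleation dichotomy).** Let $a>0$, $0\le p<\theta<1$, $C>0$. There is $c>0$ such that w.h.p. either all vertices of some ball of radius $Cr$ lie in $A_\infty$, or $|D|\le n^{1-c}$.

**Theorem 3 (strong form).** Let $a>0$, $\theta\ne\frac{1+p}2$. There is $c>0$ such that w.h.p. $|D|\le n^{1-c}$ or $|\mathcal P\setminus A_\infty|\le n^{1-c}$. More precisely, w.h.p.:

* if $\theta>\frac{1+p}2$, then $|D|\le n^{1-c}$;
* if $\theta\le p$, then $|\mathcal P\setminus A_\infty|\le n^{1-c}$;
* if $p<\theta<\frac{1+p}2$, there is a constant $C'$ such that $|\mathcal P\setminus A_\infty|\le n^{1-c}$ if all vertices of some ball of radius $C'r$ lie in $A_\infty$, and $|D|\le n^{1-c}$ otherwise.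

Theorem 2 carries the weight. Given (i), the scenario to exclude when $p<\theta<\frac{1+p}2$ is that no large ball is ever completely infected and yet the infection, riddled with holes everywhere, reaches a positive proportion of new vertices. Theorem 3 contains Theorem 1 and uses neither (i) nor (ii).

## 3. Extreme parameters and toy shapes

**Extreme parameters.** If $p=0<\theta$, then $A_0=\emptyset$, nothing ever happens and $D=\emptyset$. If $p=1$, then $A_0=\mathcal P$. If $\theta=0$, every vertex qualifies at time $1$, so $A_1=\mathcal P$. If $\theta<p$, a typical vertex already sees $p\pi\lambda>\theta\pi\lambda$ infected vertices at time $0$, so nearly everything should be infected at time $1$; Section 10 makes this exact. The interesting range is $p<\theta$.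

**A small infected region.** Let $p<\theta$, and pretend that points are perfectly equidistributed: density $p\lambda$ of $A_0$ everywhere, and density $(1-p)\lambda$ of vertices outside $A_0$. Suppose the process infects exactly the vertices in a region $F$ of diameter less than $1$, and no other vertices outside $A_0$. Two things must be true.

*Growth.* Each newly infected vertex had, when it was infected, at least $\theta\pi\lambda$ infected neighbours, of which $p\pi\lambda$ were in $A_0$. So at least $\pi(\theta-p)\lambda=(1-p)\tau\lambda$ of them were newly infected, at an earlier time. Charge each edge inside $D$ to its later endpoint. Then $D$ spans at least $(1-p)\tau\lambda\,|D|$ edges, and the average degree inside $D$ is at least *twice* $(1-p)\tau\lambda$. As all points of $F$ see all of $F$, this says $|F|\ge2\tau$.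

*Stability.* A healthy vertex just outside $F$ was not infected, so it sees infected area at most $\tau$. But it sees essentially all of $F$, so $|F|\le\tau$.

These contradict each other, because $\tau>0$. A newly infected region of diameter less than $1$ is impossible in the idealized world: what could be infected from the inside cannot have stopped.

**A large infected disc.** If $F$ is a disc of large radius and $\tau<\frac\pi2$, a point at the boundary sees area close to $\frac\pi2>\tau$, so stability fails and the disc grows. Growth causes no difficulty here: nearly all points of $F$ see area $\pi>2\tau$.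

Theorem 2 must handle all shapes between these two. For this we need the randomness removed (Section 4) and the two constraints stated for general $F$ (Section 5).

## 4. Tiles: replacing random points by areas

This section replaces counts of vertices by areas, off an exceptional set of size $n^{1-c_0+o(1)}$.

In this section $p<1$. Let $0<\delta\le\frac1{100}$, $\varepsilon:=(1-p)\delta/2$, and $s:=\Lambda/\lceil\Lambda/\delta\rceil\in[\delta/2,\delta]$. Divide the torus into square tiles of side $s$; each has diameter $\sqrt2s<1.5\,\delta$. The letter $K$ denotes constants depending only on $p,\theta$, while $K_*$ may depend on all fixed parameters ($a,p,\theta,C,\delta$). Both may change from line to line.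

**Definition.** A tile $Q$ is **good** if
$$\big||\mathcal P\cap Q|-\lambda s^2\big|\le\varepsilon\lambda s^2\quad\text{and}\quad\big||A_0\cap Q|-p\lambda s^2\big|\le\varepsilon\lambda s^2,$$
and **bad** otherwise. It is **regular** if all tiles at distance $\le2$ from it, itself included, are good. Identify the torus with $[0,\Lambda)^2$. A tile is **admissible** if it is regular and at distance $\ge4$ from the cut $\partial[0,\Lambda]^2$. Let $N_{bad}$ and $N_{irr}$ be the numbers of bad and of non-admissible tiles.

*Example.* An empty tile is bad, since $\varepsilon<1$. If $p=0$, the second condition always holds. A tile touching the cut is not admissible, however good its surroundings.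

In a good tile the number of vertices outside $A_0$ differs from $(1-p)\lambda s^2$ by at most $2\varepsilon\lambda s^2=(1-p)\delta\lambda s^2$, so
$$(1-p)(1-\delta)\lambda s^2\le|\mathcal P\cap Q|-|A_0\cap Q|\le(1-p)(1+\delta)\lambda s^2.\tag{1}$$

**Bad tiles are rare.** Both counts in the definition are Poisson with mean $\mu\le\lambda s^2$. With $t=\varepsilon\lambda s^2$ we have $2(\mu+t/3)\le3\lambda s^2$, so the tail bound gives
$$P(Q\text{ bad})\le4e^{-\varepsilon^2\lambda s^2/3}\le4n^{-3c_0},\qquad c_0:=\min\Big(\frac15,\frac{\varepsilon^2\delta^2a}{36\pi}\Big),$$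
using $s\ge\delta/2$ and $\lambda=\frac a\pi\log n$. Tiles are bad independently of each other. There are $\lceil\Lambda/\delta\rceil^2\le n$ tiles for $n$ large, because $\Lambda^2=n/\lambda$ and $\lambda\to\infty$. So $E N_{bad}\le4n^{1-3c_0}$, and by Markov w.h.p. $N_{bad}\le n^{1-c_0}$. Each bad tile makes $O(1)$ tiles irregular, and $O(\Lambda)$ tiles are within distance $4$ of the cut. As $\Lambda\le\sqrt n\le n^{1-c_0}$,
$$N_{irr}\le K_*(N_{bad}+\Lambda)\le K_*n^{1-c_0}.$$

**Degrees.** Divide the torus into at most $n$ squares of side in $[\frac12,1]$. Each contains a Poisson number of vertices with mean $\mu\le\lambda$. By the standard bound $P(\mathrm{Po}(\mu)\ge k)\le(e\mu/k)^k$ for $k\ge\mu$, with $k=\beta_0\lambda$ and $\beta_0=\max(e^2,2\pi/a)$, the probability that a given square contains at least $\beta_0\lambda$ vertices is at most $(e/\beta_0)^{\beta_0\lambda}\le e^{-\beta_0\lambda}\le n^{-2}$. So w.h.p. every such square contains $O(\log n)$ vertices. Then so does every tile, every unit square and every unit disc, since each of these meets a bounded number of the squares. Let $\Delta\ge1$ be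 the maximum of $1$ and the largest degree; thus $\Delta=O(\log n)$.

Let $\mathcal E_\delta$ be the event that all these bounds hold. It holds w.h.p., and **every statement below "on $\mathcal E_\delta$" is deterministic**.

**Counts in discs.** Let $x$ lie in a regular tile. The tiles meeting $B(x,1)$ are good and lie in $B(x,1+2\delta)$, of area $\pi+4\pi\delta+4\pi\delta^2\le\pi+13\delta$. The tiles contained in $B(x,1)$ cover $B(x,1-2\delta)$, of area $\ge\pi-4\pi\delta\ge\pi-13\delta$. Since $\varepsilon\le\delta/2$, we get $(p+\varepsilon)(\pi+13\delta)\le p\pi+13\delta+\pi\varepsilon+13\delta\varepsilon\le p\pi+25\delta$. If $p\ge\varepsilon$, then also $(p-\varepsilon)(\pi-13\delta)\ge p\pi-13\delta-\pi\varepsilon\ge p\pi-25\delta$; if $p<\varepsilon$, then $p\pi-25\delta<0$. Hence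
$$\lambda(p\pi-25\delta)\le|A_0\cap B(x,1)|\le\lambda(p\pi+25\delta),\qquad|\mathcal P\cap B(x,1)|\le4\lambda.\tag{2}$$
If $x,y$ lie in the same regular tile, then $|x-y|<1.5\,\delta$. The tiles meeting $B(x,1)\setminus B(y,1)$ therefore lie in the annulus with radii $1\pm3\delta$ about $x$, of area $12\pi\delta$. So
$$|\mathcal P\cap(B(x,1)\setminus B(y,1))|\le(1+\varepsilon)12\pi\delta\lambda\le40\,\delta\lambda.\tag{3}$$

## 5. Growth and stability as inequalities for a planar set

Throughout this section $p<\theta\le1$ and $p<1$, so $0<\tau\le\pi$.

**Definition.** An admissible tile is **full** if all its vertices are in $A_\infty$. Let $F$ be the union of the closed full admissible tiles. It is a compact subset of $[0,\Lambda]^2\subset\mathbb R^2$ at distance $\ge4$ from the cut, so within distance $4$ of $F$ torus and planar geometry agree. For $G\subset\mathbb R^2$ bounded and measurable put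
$$\Phi(G):=\iint_{G\times G}1\{|x-y|<1\}\,dx\,dy,\qquad f_G(z):=|G\cap B(z,1)|.$$

*Example.* $\Phi(G)=\int_Gf_G$. If $G$ has diameter $<1$, then $\Phi(G)=|G|^2$. Always $f_G\le\pi$ and $\Phi(G)\le\pi|G|$. If a good, admissible tile has one healthy vertex it is not full, no matter how many infected vertices it has.

Let $D_F$, $D_P$, $R$ be the sets of $D$-vertices in full admissible tiles, in non-full admissible tiles, and in non-admissible tiles. Put $M=|D_F|$, $m=|D_P|$,
$$Y:=\pi(\theta-p)\lambda=(1-p)\tau\lambda>0,\qquad e:=65\,\delta\lambda,$$
with $\delta$ so small that $e\le Y/6$; this depends only on $p,\theta$. On $\mathcal E_\delta$ we have $|R|\le K_*N_{irr}\log n$. We work on $\mathcal E_\delta$.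

**Step A (growth).** *This step counts edges from below.* Let $x\in D_F\cup D_P$ be infected at time $t\ge1$. It has at least $\theta\pi\lambda$ neighbours in $A_{t-1}$, of which by (2) at most $\lambda(p\pi+25\delta)$ are in $A_0$. So at least $Y-25\delta\lambda\ge Y-e$ of them are in $D$, all infected strictly before $x$. Thus $x$ is the later endpoint of at least $Y-e$ edges inside $D$. An edge has at most one later endpoint.

**Step B (stability).** *This step bounds degrees next to healthy vertices.* Let $y\in\mathcal P\setminus A_\infty$ lie in an admissible tile. It has fewer than $\theta\pi\lambda$ neighbours in $A_\infty$, and $y\notin A_\infty$, so by (2)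
$$|D\cap B(y,1)|=|A_\infty\cap B(y,1)|-|A_0\cap B(y,1)|\le Y+25\,\delta\lambda.\tag{4}$$
The tile of any $x\in D_P$ contains such a $y$, so by (3) $x$ has at most $Y+25\delta\lambda+40\delta\lambda=Y+e$ neighbours in $D$.

**Step C (the partly infected tiles do not matter).** *The aim is a lower bound on edges within $D_F$ alone.* Let $[UV]$ be the number of ordered adjacent pairs in $U\times V$, with $F,P$ standing for $D_F,D_P$. By Step A,
$$2(Y-e)(M+m)\le[DD]\le[FF]+2[FP]+[PP]+2|R|\Delta,\tag{5}$$
and by Step B, summing over $D_P$,
$$[FP]+[PP]\le(Y+e)m.\tag{6}$$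
By (6), $2[FP]+[PP]\le2(Y+e)m$, so (5) gives
$$[FF]\ge2(Y-e)M-4em-2|R|\Delta.\tag{7}$$
To bound $m$, note $[FF]+[FP]\le4\lambda M$ by (2). Splitting the right side of (5) as $([FF]+[FP])+([FP]+[PP])+2|R|\Delta$,
$$2(Y-e)(M+m)\le4\lambda M+(Y+e)m+2|R|\Delta .$$
Hence $(Y-3e)m\le4\lambda M+2|R|\Delta$, and as $3e\le Y/2$,
$$m\le\frac{8\lambda M+4|R|\Delta}Y.\tag{8}$$
Insert this into (7). Since $\lambda/Y\le K$ and $16e/Y\le3$,
$$[FF]\ge2YM-K\delta\lambda M-5|R|\Delta.\tag{9}$$

**Step D (from edges to $\Phi$).** *This step turns (9) into an inequality about areas.* Adjacent vertices of $D_F$ lie in tiles of $F$ at distance $<1$. So by (1)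
$$[FF]\le\big((1-p)(1+\delta)\lambda\big)^2\sum_{Q,Q'\subset F,\ \mathrm{dist}(Q,Q')<1}s^4 .$$
If all pairs in $Q\times Q'$ are at distance $<1$, the pair contributes $s^4$ to $\Phi(F)$. If $\mathrm{dist}(Q,Q')<1$ but some pair is at distance $\ge1$, then, since tiles have diameter $<1.5\delta$ and the centre of $Q$ is within $0.75\delta$ of all its points, $Q'$ lies in the annulus of radii $1\pm3\delta$ about the centre of $Q$, of area $12\pi\delta$. Hence the sum is at most $\Phi(F)+12\pi\delta|F|$. Also $(1-p)(1-\delta)\lambda|F|\le M\le(1-p)(1+\delta)\lambda|F|$ by (1). Divide (9) by $((1-p)(1+\delta)\lambda)^2$. The main term is at least $2\tau\frac{1-\delta}{(1+\delta)^2}|F|\ge2\tau(1-3\delta)|F|$, and the term $K\delta\lambda M$ becomes at most $K\delta|F|$. We obtain the **energy inequality**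
$$\Phi(F)\ge(2\tau-K\delta)|F|-K\frac{|R|\Delta}{\lambda^2}.\tag{10}$$
By (8), and since $Y$ and $\lambda$ are both of order $\log n$,
$$|D|=M+m+|R|\le K_*\big(\lambda|F|+|R|\Delta\big).\tag{11}$$
So it suffices to show that $|F|$ is small.

**Step E (exit bound).** *This is stability for areas.* Let $Q'$ be an admissible tile not in $F$ and $z\in Q'$ (closed tile). Then $Q'$ contains some $y\in\mathcal P\setminus A_\infty$. The tiles of $F$ inside $B(y,1)$ cover $F\cap B(y,1-2\delta)$, and all their vertices outside $A_0$ are in $D$. So by (1) and (4), $(1-p)(1-\delta)\lambda|F\cap B(y,1-2\delta)|\le Y+25\delta\lambda$. As $B(z,1)\subset B(y,1+2\delta)$ and the annulus of radii $1\pm2\delta$ has area $8\pi\delta$,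
$$f_F(z)\le\frac{\tau}{1-\delta}+\frac{25\,\delta}{(1-p)(1-\delta)}+8\pi\delta\le\tau^*:=\tau+\frac{60}{1-p}\,\delta.\tag{12}$$
For the last inequality use $\frac\tau{1-\delta}-\tau\le3.2\,\delta$, $\frac{25}{1-\delta}\le25.3$, $8\pi\le25.2$, and $3.2+25.3+25.2<60$.

**The first bullet of Theorem 3.** Let $\theta>\frac{1+p}2$. Then $p<1$, $p<\theta$ and $2\tau>\pi$. Since $\Phi(F)\le\pi|F|$, (10) gives $(2\tau-\pi-K\delta)|F|\le K|R|\Delta/\lambda^2$. For $\delta$ small the bracket is a positive constant. With $|R|\le K_*N_{irr}\log n$, $\Delta=O(\log n)$, $N_{irr}\le K_*n^{1-c_0}$ and (11), we get $|D|\le n^{1-c_0}(\log n)^{O(1)}\le n^{1-c}$ for any fixed $c<c_0$ and $n$ large. So this range is finished.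

## 6. What is missing when $\tau<\pi/2$

Now suppose $p<\theta<\frac{1+p}2$. The energy inequality alone no longer says anything: a large disc has $\Phi\approx\pi|F|>2\tau|F|$. We must use the exit bound too. Ignoring errors, we know
$$\text{the average of }f_F\text{ over }F\text{ is}\ge2\tau,\qquad f_F\le\tau\text{ wherever one exits }F.$$

The natural attempt is this. Fix a direction $u$. From $x\in F$ walk in directions $\pm u$ until leaving $F$, at points $z_+(x)$ and $z_-(x)$. If one had
$$f_F(x)\le f_F(z_+(x))+f_F(z_-(x)),$$
then $f_F\le2\tau$ on $F$, which is almost the opposite of the energy inequality. Three things go wrong.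

*First, the pointwise inequality is false.* Let $F$ be the closed unit disc about $0$ together with the thin spike $[-5,5]\times[-\epsilon,\epsilon]$, and let $u=(1,0)$. Then $f_F(0)\ge\pi$. The exit points of $0$ are $(\pm5,0)$, at distance $4$ from the disc, so they see only the spike and $f_F(z_\pm)\le2\epsilon$. The remedy is that few points $x$ lie on such a line, so we should integrate over $x$. Lemma 1 below shows that the integrated inequality is true, and even gives an identity.

*Second, the two bounds meet at $2\tau$.* We would obtain $\Phi(F)\le(2\tau+O(\delta))|F|$ against $\Phi(F)\ge(2\tau-O(\delta))|F|$, and this is no contradiction. We need a gain $c_6|F|$ with $c_6$ *independent of $\delta$*. The nonnegative defect in the identity provides it.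

*Third, the exits can be far away.* The exit bound (12) fails when the exit tile is not admissible, and such a tile spoils the bound for every $x$ on the runs ending there. The damage is controlled only if runs have bounded length. The gain, too, will come from runs of bounded length. This is where the hypothesis "no ball of radius $C$ is fully infected" enters: it puts holes everywhere in $F$, and the visibility lemma of Section 8 deduces that, averaged over $u$, most points lie on short runs.

## 7. An identity for pairs of chords

Let $F\subset\mathbb R^2$ be a finite union of closed grid tiles and let $u\in S^1$ not be parallel to an axis. With $u^\perp$ a unit vector orthogonal to $u$, write $x=ku^\perp+\sigma u$ and let $\mathcal L_k=\{ku^\perp+\sigma u:\sigma\in\mathbb R\}$. For all but finitely many $k$ the line $\mathcal L_k$ avoids the corners of the tiles of $F$. Then it crosses edges transversally, $\mathcal L_k\cap F$ is a finite union of disjoint closed segments of positive length, and each end of a segment is interior to an edge separating a tile of $F$ from a tile not in $F$.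

**Definition.** These segments are the **runs** (or $u$-runs) of $F$. Fix $\ell_2>0$. Let $H=H_u\subset F$ be the union of the runs of length $\le\ell_2$. For $x\in H$ let $z_\pm(x)$ be the ends of its run in directions $\pm u$.

*Example.* If $F$ is one square of side $s$ and $u$ makes angle $\pi/4$ with the axes, the runs are the chords parallel to a diagonal, of lengths between $0$ and $\sqrt2s$. If $\ell_2\ge\sqrt2s$, then $H=F$ up to null sets; if $\ell_2=s$, then $H$ consists of two corner triangles.

View runs $I\subset\mathcal L_k$, $J\subset\mathcal L_{k'}$ as intervals of the coordinate $\sigma$, and for $h\in\mathbb R$ put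
$$O_h=I\cap(J-h),\quad q=\tfrac{|I|+|J|}2,\quad p_0=\tfrac{\big||I|-|J|\big|}2,\quad\gamma=\mathrm{mid}(J)-\mathrm{mid}(I),\quad W=\sqrt{(1-(k'-k)^2)_+}.$$
If $\sigma\in O_h$, then $\sigma$ in $I$ and $\sigma+h$ in $J$ are points of the plane with along-line displacement $h$, and they are at distance $<1$ iff $|h|<W$. The intervals $I$ and $J-h$ have midpoints at distance $|h-\gamma|$. So they meet iff $|h-\gamma|\le q$, and one contains the other iff $|h-\gamma|\le p_0$.

**Measurability.** For $L\ge0$ the set $\{(x,u):x+\sigma u\in F\ \forall\,0\le\sigma\le L\}$ is closed. So $E(x,u)=\sup\{L:x+\sigma u\in F\ \forall\,0\le\sigma\le L\}$ is Borel on $F\times S^1$. Then so are the run length $E(x,u)+E(x,-u)$, the set $\{(x,u):x\in H_u\}$ and the points $z_\pm(x)=x\pm E(x,\pm u)u$. By Fubini and the identity below, $S(u)$ is Borel in $u$.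

**Lemma 1.**
$$\int_H\big(f_H(z_+(x))+f_H(z_-(x))\big)\,dx=\Phi(H)+S(u),$$
where
$$S(u)=\tfrac12\iint dk\,dk'\sum_{I,J}g(I,J),\qquad g(I,J)=\int_{|h|<W}2|h-\gamma|\,1\{p_0\le|h-\gamma|<q\}\,dh\ge0,$$
and the sums are over runs $I\subset\mathcal L_k$, $J\subset\mathcal L_{k'}$ of $H$.

*Example (one-dimensional analogue).* Let $F=[0,\ell]\subset\mathbb R$. If $\ell\le1$, then $\Phi=\ell^2$, both ends see length $\ell$, and the left side is $2\ell^2$. If $\ell>1$, then $\Phi=2\ell-1$, both ends see $1$, and the left side is $2\ell$. With $I=J$, $W=1$, $q=\ell$, $p_0=\gamma=0$ we have $\frac12g=\frac12\int_{|h|<\min(1,\ell)}2|h|\,dh=\min(1,\ell)^2$, which is the difference in both cases. For a long interval the defect is $1$, negligible compared with $\ell$: long runs carry little defect per unit length.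

*Proof.* Everything is finite, since $F$ is bounded and has finitely many tiles. Let $b_I$ be the right end of $I$. All $x\in I$ have the same $z_+(x)$, so integrating along the lines,
$$\int_Hf_H(z_+)\,dx=\iint dk\,dk'\sum_{I,J}|I|\cdot\big|\{|h|<W:b_I\in J-h\}\big| .$$
Exchanging the roles ($k\leftrightarrow k'$, $I\leftrightarrow J$, $h\to-h$), the same integral equals
$$\iint dk\,dk'\sum_{I,J}|J|\cdot\big|\{|h|<W:b_J-h\in I\}\big| .$$
Fix $I,J,h$. If $O_h=\emptyset$, neither condition $b_I\in J-h$, $b_J-h\in I$ holds. If $O_h\ne\emptyset$, its right end is $\min(b_I,b_J-h)$, and for all but finitely many $h$ exactly one of the two conditions holds, namely the one for the interval that supplies this right end. Let $\ell_h^+\in\{|I|,|J|\}$ be the length of that interval, and $\ell_h^-$ the analogue for left ends. Adding the two formulas, and doing the same for $z_-$,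
$$2\int_H\big(f_H(z_+)+f_H(z_-)\big)dx=\iint dk\,dk'\sum_{I,J}\int_{|h|<W,\ O_h\ne\emptyset}(\ell_h^++\ell_h^-)\,dh,$$
while $\Phi(H)=\iint dk\,dk'\sum_{I,J}\int_{|h|<W}|O_h|\,dh$. So we must compute $\ell_h^++\ell_h^--2|O_h|$ when $O_h\neq\emptyset$.

If one of $I,J-h$ contains the other ($|h-\gamma|\le p_0$), the shorter supplies both ends, and $\ell_h^+=\ell_h^-=|O_h|$; the difference is $0$. If they overlap without nesting ($p_0<|h-\gamma|<q$), each supplies one end of $O_h$, so $\ell_h^++\ell_h^-=|I|+|J|=2q$, while $|O_h|=q-|h-\gamma|$; the difference is $2|h-\gamma|$. Altogether twice the left side of the lemma minus $2\Phi(H)$ equals $\iint\sum g=2S(u)$. $\square$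

The next lemma bounds the defect below for nearby runs of similar, bounded length.

**Lemma 2.** Let $|I|,|J|\le\ell_1$ with $\ell_1\ge1$, $\big||I|-|J|\big|\le\frac1{10}$, $|k'-k|\le\frac12$, and suppose $O_{h_0}$ has nonempty interior for some $|h_0|\le\frac12$. Then $g(I,J)\ge\frac1{200\,\ell_1^2}|I||J|$.

*Proof.* We have $W\ge\sqrt3/2>0.86$, $p_0\le\frac1{20}$, $|h_0-\gamma|<q$.

If $q\le\frac3{20}$, then $|\gamma|<\frac12+\frac3{20}$, so $(\gamma-q,\gamma+q)\subset(-0.8,0.8)\subset(-W,W)$. The constraint $|h|<W$ is then void and $g=2\int_{p_0}^q2y\,dy=2(q^2-p_0^2)=2|I||J|$.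

If $q>\frac3{20}$, take the interval $[h_0,h_0+\frac3{20})$ if $\gamma\ge h_0$, and $(h_0-\frac3{20},h_0]$ otherwise. In the first case its points are $\geq h_0>\gamma-q$ and $<\gamma+\frac3{20}<\gamma+q$; the second case is symmetric. So it lies in $(\gamma-q,\gamma+q)$, and also in $(-0.65,0.65]\cup[-0.65,0.65)\subset(-W,W)$. Removing the points with $|h-\gamma|<\frac1{20}$, which have measure at most $\frac1{10}$, leaves measure at least $\frac1{20}$, on which $|h-\gamma|\ge\frac1{20}\ge p_0$. So $g\ge\frac1{20}\cdot2\cdot\frac1{20}=\frac1{200}$, and $|I||J|\le\ell_1^2$. $\square$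

## 8. Holes everywhere force short sight lines

For compact $F\subset\mathbb R^2$ and $x\in F$ let
$$U_L(x)=\{u\in S^1:x+\sigma u\in F\ \forall\,0\le\sigma\le L\},$$
the set of directions in which one sees distance $L$ without leaving $F$.

*Example.* For the closed unit disc, $U_L(0)=S^1$ if $L\le1$ and $U_L(0)=\emptyset$ if $L>1$.

*Example (why we average over directions).* Let $F$ be the part of the strips $j\le y\le j+\frac12$, $j\in\mathbb Z$, inside a huge closed square. It has holes everywhere. In the direction of the strips every run crosses the whole square. In a direction at angle $\varphi$ to the strips a run has length at most $1/(2|\sin\varphi|)$, so it exceeds $2L$ only if $|\sin\varphi|<\frac1{4L}$, a set of directions of measure $4\arcsin\frac1{4L}$. No bound holds for each $u$; on average over $u$, long runs are rare.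

**Lemma 3 (visibility).** Let $\rho,\eta>0$, let $F$ be compact, and suppose
$$|B(w,\rho)\setminus F|\ge\eta\quad\text{for all }w\in\mathbb R^2.\tag{13}$$
Put $C_1=400\pi^3\rho^5/\eta^2$. If $0<\kappa\le1$ and $L\ge\max(\rho,72C_1/\kappa^2)$, then $\int_F|U_L(x)|\,dx\le\kappa|F|$.

*Proof.* The idea: along a sight line the indicator of the complement vanishes, but its local average is at least a fixed constant. So the complement minus its smoothing has a large line integral along every sight line, and Fourier analysis says that functions without low frequencies have small line integrals on average.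

**Step 1 (a local estimate).** *We show that a square $\Sigma$ of side $L$ satisfies $\int_{F\cap\Sigma}|U_L|\le C_1L$, which gains a factor $L$ over the trivial $2\pi L^2$.* Let $\Sigma^*$ be the closed $(L+\rho)$-neighbourhood of $\Sigma$, of area at most $(3L+2\rho)^2\le25L^2$. Put $Z=\Sigma^*\setminus F$, $\chi=1_{B(0,\rho)}/(\pi\rho^2)$ and $\psi=1_Z-1_Z*\chi$. Let $x\in\Sigma\cap F$, $u\in U_L(x)$, $0\le\sigma\le L$. Then $x+\sigma u\in F$, so $1_Z(x+\sigma u)=0$. Also $B(x+\sigma u,\rho)\subset\Sigma^*$, so by (13) $(1_Z*\chi)(x+\sigma u)\ge\eta/(\pi\rho^2)$. Hence $|\int_0^L\psi(x+\sigma u)\,d\sigma|\ge\eta L/(\pi\rho^2)$. Squaring and integrating over all $x,u$, and then using Plancherel with $\hat\psi(\xi)=\int\psi(x)e^{-i\xi\cdot x}dx$,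
$$\Big(\frac{\eta L}{\pi\rho^2}\Big)^2\int_{F\cap\Sigma}|U_L|\,dx\le\int_{S^1}\int_{\mathbb R^2}\Big|\int_0^L\psi(x+\sigma u)\,d\sigma\Big|^2dx\,du=\frac1{(2\pi)^2}\int|\hat\psi(\xi)|^2\,\mathfrak m(\xi)\,d\xi,\tag{14}$$
where
$$\mathfrak m(\xi)=\int_{S^1}\Big|\int_0^Le^{i\sigma\xi\cdot u}d\sigma\Big|^2du\le\int_{S^1}\min\Big(L^2,\frac4{(\xi\cdot u)^2}\Big)du .$$
For $\omega\le1$ we have $|\{u:|u\cdot\xi|<\omega|\xi|\}|=4\arcsin\omega\le2\pi\omega$, and for $\omega>1$ the bound $2\pi\omega$ is trivial. By the layer-cake formula, with $\omega=2/(|\xi|\sqrt y)$,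
$$\mathfrak m(\xi)\le\int_0^{L^2}\Big|\Big\{u:|\xi\cdot u|<\frac2{\sqrt y}\Big\}\Big|dy\le\int_0^{L^2}2\pi\frac2{|\xi|\sqrt y}\,dy=\frac{8\pi L}{|\xi|}.$$
Further $\hat\psi=\hat1_Z(1-\hat\chi)$. Since $\chi$ is a probability density on $B(0,\rho)$ and $|1-e^{-i\xi\cdot x}|\le|\xi||x|$, we have $|1-\hat\chi(\xi)|\le\min(2,\rho|\xi|)$, so $|1-\hat\chi|^2/|\xi|\le2\rho$. Hence the right side of (14) is at most $8\pi L\cdot2\rho\cdot|Z|=16\pi\rho L|Z|\le400\pi\rho L^3$. Dividing, $\int_{F\cap\Sigma}|U_L|\le400\pi\rho L^3\cdot\frac{\pi^2\rho^4}{\eta^2L^2}=C_1L$.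

**Step 2 (comparison with $|F|$).** *The bound $C_1L$ must be charged to the area of $F$, also where $F$ is sparse.* Partition $\mathbb R^2$ into squares $\Sigma$ of side $L$. Points with $|U_L(x)|<\kappa/2$ contribute at most $\frac\kappa2|F|$. Call $\Sigma$ active if it contains some $x\in F$ with $|U_L(x)|\ge\kappa/2$. All the sight lines from this $x$ lie in $F$, so in polar coordinates the closed $3\times3$ block $\Sigma^{(3)}$ around $\Sigma$ satisfies
$$|F\cap\Sigma^{(3)}|\ge|F\cap\overline{B(x,L)}|\ge|U_L(x)|\int_0^L\sigma\,d\sigma\ge\frac\kappa2\cdot\frac{L^2}2 .$$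
So for active $\Sigma$, $\int_{F\cap\Sigma}|U_L|\le C_1L\le\frac{4C_1}{\kappa L}|F\cap\Sigma^{(3)}|$. Each square lies in at most $9$ blocks. Summing over active $\Sigma$ gives at most $\frac{36C_1}{\kappa L}|F|\le\frac\kappa2|F|$. $\square$

**Consequence for runs.** If the $u$-run through $x$ is longer than $2L$, then $u\in U_L(x)$ or $-u\in U_L(x)$. So under the hypotheses of Lemma 3, with $F$ a finite union of tiles,
$$\big\langle\,|\{x\in F:\text{the }u\text{-run of }x\text{ has length}>2L\}|\,\big\rangle\le\frac1{2\pi}\cdot2\kappa|F|=\frac\kappa\pi|F|.\tag{15}$$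

## 9. Proof of the nucleation dichotomy (Theorem 2)

Fix $a>0$, $0\le p<\theta<1$ and $C>0$.

**The constants.** They are chosen in the following order, and **none before $\delta$ depends on $\delta$**. That is what makes the gain $c_6$ beat the tile errors.
$$\rho=C+1,\quad\eta=\tfrac{\pi(1-\theta)}2,\quad C_1=\tfrac{400\pi^3\rho^5}{\eta^2},\quad\kappa_1=\tfrac\tau{10},\quad L_1=\max\big(1,\rho,\tfrac{72C_1}{\kappa_1^2}\big),\quad\ell_1=2L_1,$$
$$c_5=\frac1{4400\,\ell_1^3},\quad c_6=\frac{c_5\tau}{162},\quad\kappa_2=\min\big(1,\tfrac{c_6}4\big),\quad L_2=\max\big(L_1,\tfrac{72C_1}{\kappa_2^2}\big),\quad\ell_2=2L_2;$$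
then $\delta$ is taken sufficiently small. Here $0<\kappa_1<1$ because $0<\tau\le\pi$. Two scales are needed: runs of length at most $\ell_1$ produce the gain $c_6$, and then runs of length more than $\ell_2$ must be rare enough not to eat that gain.

Work on $\mathcal E_\delta$ with $n$ large, and suppose that no ball of radius $C$ (rescaled) has all its vertices in $A_\infty$. We show $|D|\le n^{1-c}$.

**Step 1 ($F$ has holes everywhere).** *We verify (13), so that (15) is available.* Suppose $|B(w,\rho)\setminus F|<\eta$ for some $w$. Let $y\in B(w,C)$. Then $B(y,1)\subset B(w,\rho)$, so $|B(y,1)\setminus F|<\eta<\pi$. Thus $y$ is within distance $1$ of $F$, and so lies in $[0,\Lambda]^2$ at distance $\ge3$ from the cut. Hence $B(w,C)$ is a genuine ball of the torus. If moreover $y\in\mathcal P$, the tiles of $F$ inside $B(y,1)$ have total area at least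
$$|F\cap B(y,1-2\delta)|\ge(\pi-4\pi\delta)-\eta\ge\tfrac{\pi(1+\theta)}2-13\delta .$$
They are good and all their vertices are in $A_\infty$. So $y$ has at least $(1-\varepsilon)\lambda\big(\frac{\pi(1+\theta)}2-13\delta\big)-1\ge\theta\pi\lambda$ neighbours in $A_\infty$, for $\delta$ small and $n$ large, because $\frac{1+\theta}2>\theta$. Hence $y\in A_\infty$. So all vertices of $B(w,C)$ are in $A_\infty$, contrary to assumption. Thus (13) holds, and (15) holds with $(\kappa_1,L_1)$ and with $(\kappa_2,L_2)$.

**Step 2 (the gain).** *We bound the defect $S$ of Lemma 1 below, in the case $\Phi(F)\ge\tau|F|$.* Claim: if $\Phi(F)\ge\tau|F|$, then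
$$\langle S\rangle\ge c_6|F|.\tag{16}$$
Partition $\mathbb R^2$ into cells $X$ of side $\frac14$, of diameter $<\frac12$, and let $F_X=F\cap X$. Let $F_X^{sh}(u)$ be the set of points of $F_X$ whose $u$-run has length $\le\ell_1$; these runs belong to $H_u$ because $\ell_1\le\ell_2$. Split $F_X^{sh}(u)$ according to run length, in bins of width $\frac1{10}$, into at most $\lceil10\ell_1\rceil\le11\ell_1$ classes $X_i$.

For almost all $(x,y)\in X_i\times X_i$ the corresponding runs $(I,J)$ satisfy the hypotheses of Lemma 2. Indeed $|k-k'|\le|x-y|<\frac12$, the lengths differ by at most $\frac1{10}$, and with $h_0=(y-x)\cdot u$ we have $|h_0|<\frac12$, and the coordinate of $x$ is an interior point of $I\cap(J-h_0)$. For a fixed pair $(I,J)$, $\sum_X|I\cap X||J\cap X|\le|I||J|$. Hence, by Lemma 2 and the definition of $S$,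
$$\sum_X\sum_i|X_i|^2\le\iint dk\,dk'\sum_{(I,J)\text{ as in Lemma 2}}|I||J|\le200\,\ell_1^2\cdot2S(u).$$
By Cauchy–Schwarz over the at most $11\ell_1$ classes,
$$S(u)\ge\frac1{400\ell_1^2}\cdot\frac1{11\ell_1}\sum_X|F_X^{sh}(u)|^2=c_5\sum_X|F_X^{sh}(u)|^2 .$$
Let $q_X=\langle|F_X\setminus F_X^{sh}|\rangle$. By (15) with $(\kappa_1,L_1)$, $\sum_Xq_X\le\frac{\kappa_1}\pi|F|$. Since $|F_X|\le\frac1{16}$, Jensen gives
$$\langle|F_X^{sh}|^2\rangle\ge(|F_X|-q_X)^2\ge|F_X|^2-2|F_X|q_X\ge|F_X|^2-\tfrac18q_X .$$
Two cells contain points at distance $<1$ only if their indices differ by at most $4$ in each coordinate, which allows $81$ cells. So by $2|F_X||F_{X'}|\le|F_X|^2+|F_{X'}|^2$ we get $\Phi(F)\le81\sum_X|F_X|^2$. Therefore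
$$\langle S\rangle\ge c_5\Big(\frac{\Phi(F)}{81}-\frac{\kappa_1}{8\pi}|F|\Big)\ge c_5\tau\Big(\frac1{81}-\frac1{80\pi}\Big)|F|\ge\frac{c_5\tau}{162}|F|,$$
the last step because $\frac1{80\pi}<\frac1{162}$.

**Step 3 (upper bound for $\Phi(F)$).** *Still assuming $\Phi(F)\ge\tau|F|$, we combine the identity, the exit bound and the gain.* Let $x\in H_u$. The point $z_+(x)$ is where the line enters a tile $Q'\not\subset F$. If $Q'$ is admissible, then $f_H(z_+)\le f_F(z_+)\le\tau^*$ by (12). Now let $Q'$ be non-admissible. The lines in direction $u$ that meet $Q'$ form a $k$-set of measure $\le\sqrt2s\le\sqrt2\delta$. On each of them at most one run has its $+$end at the entry point into $Q'$, and it has length $\le\ell_2=2L_2$. So the $x\in H_u$ with $z_+(x)$ such an entry point have total measure $\le2\sqrt2\,\delta L_2$, and there $f_H\le\pi$. The same holds for $z_-$. Since $4\sqrt2\,\pi<18$ and $|H_u|\le|F|$, Lemma 1 gives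
$$\Phi(H_u)+S(u)\le2\tau^*|F|+18\,\delta L_2N_{irr}.$$
Moreover $\Phi(F)\le\Phi(H_u)+2\pi|F\setminus H_u|$, and $\langle|F\setminus H_u|\rangle\le\frac{\kappa_2}\pi|F|$ by (15) with $(\kappa_2,L_2)$. Averaging over $u$ and using (16) and $\kappa_2\le c_6/4$,
$$\Phi(F)\le(2\tau^*+2\kappa_2-c_6)|F|+18\,\delta L_2N_{irr}\le\Big(2\tau+\frac{120\,\delta}{1-p}-\frac{c_6}2\Big)|F|+K_*N_{irr}.\tag{17}$$

**Step 4 (comparison with the energy inequality).** *Now the two bounds contradict each other unless $F$ is tiny.* If $\Phi(F)<\tau|F|$, then (10) with $K\delta\le\tau/2$ gives $|F|\le K_*|R|\Delta/\lambda^2$. Otherwise (10) and (17) give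
$$\Big(\frac{c_6}2-K\delta-\frac{120\,\delta}{1-p}\Big)|F|\le K_*\Big(N_{irr}+\frac{|R|\Delta}{\lambda^2}\Big).$$
Since $c_6$ does not depend on $\delta$, we may have chosen $\delta$ so small that the bracket is at least $c_6/4$. In both cases $|F|\le K_*(N_{irr}+|R|\Delta/\lambda^2)$. With $|R|\le K_*N_{irr}\log n$, $\Delta=O(\log n)$, $N_{irr}\le K_*n^{1-c_0}$ and (11),
$$|D|\le n^{1-c_0}(\log n)^{O(1)}\le n^{1-c}$$
for any fixed $c<c_0$ and $n$ large. This proves Theorem 2. $\blacksquare$

**Remark (no vacuous balls).** A ball without vertices satisfies the first alternative vacuously. If $C\ge1$, the ball in Theorem 2 can be taken to contain a vertex. To see this, run the proof under the assumption that no ball of radius $C$ *containing a vertex* has all its vertices in $A_\infty$. The only change is in Step 1, where the ball $B(w,C)\supset B(w,1)$ must be seen to contain a vertex. The computation there with $y=w$ (which does not need $w\in\mathcal P$) shows that tiles of $F$ of positive total area lie inside $B(w,1)$, and these are good, hence nonempty.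

## 10. The range $\theta\le p$, and Theorem 1 from (i) and (ii)

**Lemma 4.** Let $a>0$ and $0<\theta<p<1$. Then for some $c_0>0$, w.h.p. $|\mathcal P\setminus A_\infty|=O(n^{1-c_0}\log n)$.

*Proof.* Take $\delta$ small. By (2) each vertex $x$ in a regular tile has at least $\lambda(p\pi-25\delta)-1\ge\theta\pi\lambda$ neighbours in $A_0$ for $n$ large, so $x\in A_1$. On $\mathcal E_\delta$ the non-regular tiles number $O(N_{bad})=O(n^{1-c_0})$ and contain $O(\log n)$ vertices each. $\square$

At $\theta=p$ a typical vertex sees just about the threshold, and concentration does not decide. Instead we find one place where $A_0$ is slightly too dense.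

**Lemma 5.** Let $a>0$ and $\theta=p\in(0,1)$. For each constant $C>0$, w.h.p. all vertices of some ball of radius $C$ (rescaled) are in $A_\infty$.

*Proof.* Take disjoint square blocks of side $2C+6$ and divide each into $k_0^2$ subsquares of side $\delta_4=(2C+6)/k_0<\frac1{20}$. Let $\mathcal G$ be the event, for a given block, that each subsquare contains at least $(1+5\delta_4)p\lambda\delta_4^2$ points of $A_0$.

**Step 1 (such a block exists).** Let $\mu=p\lambda\delta_4^2\to\infty$ and $\xi=5\delta_4$. Stirling applied to $P(\mathrm{Po}(\mu)=\lceil(1+\xi)\mu\rceil)$, together with $(1+\xi)\log(1+\xi)-\xi\le\xi^2/2$ (compare derivatives: $\log(1+\xi)\le\xi$), gives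
$$P(\mathrm{Po}(\mu)\ge(1+\xi)\mu)\ge e^{-\mu\xi^2/2-O(\log\mu)} .$$
The $k_0^2$ counts are independent and $k_0\delta_4=2C+6$. Therefore
$$P(\mathcal G)\ge\exp\big(-12.5\,(2C+6)^2p\lambda\delta_4^2-O(\log\log n)\big)\ge n^{-1/2}$$
if $k_0$ is a large enough constant and $n$ is large, since $\lambda=\frac a\pi\log n$ and $\delta_4\to0$ as $k_0\to\infty$. There are at least $n^{3/4}$ disjoint, hence independent, blocks, so the probability that $\mathcal G$ fails for all of them is at most $(1-n^{-1/2})^{n^{3/4}}\le e^{-n^{1/4}}$.

**Step 2 (such a block contains an infected ball).** Let $w$ be its centre and $y\in\mathcal P\cap B(w,C)$. Then $B(y,1)$ lies in the block, and the subsquares inside $B(y,1)$ cover $B(y,1-2\delta_4)$. So $y$ has at least $(1+5\delta_4)(1-2\delta_4)^2p\pi\lambda-1$ neighbours in $A_0$. Here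
$$(1+5\delta_4)(1-2\delta_4)^2\ge(1+5\delta_4)(1-4\delta_4)=1+\delta_4-20\delta_4^2>1,$$
as $\delta_4<\frac1{20}$. So for $n$ large $y$ has at least $p\pi\lambda=\theta\pi\lambda$ infected neighbours, and $y\in A_1$. $\square$

**Proof of Theorem 1.** Let $a>1$ and $\theta\ne\frac{1+p}2$.

* **$\theta>\frac{1+p}2$.** Let $B$ be a fixed ball of radius $r$. By monotonicity $A_\infty$ is contained in the final set of the process started from $A_0\cup(B\cap\mathcal P)$. By (ii), and since $|B\cap\mathcal P|=O(\log n)$ w.h.p., $|D|=o(n)$.
* **$p=1$ or $\theta=0$, with $\theta<\frac{1+p}2$.** Then $A_\infty=\mathcal P$ by Section 3. Henceforth $p<1$ and $\theta>0$.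
* **$0<\theta<p$.** Lemma 4.
* **$\theta=p$.** Lemma 5 with the constant $C$ of (i) gives an infected ball, and (i) gives $|\mathcal P\setminus A_\infty|=o(n)$.
* **$p<\theta<\frac{1+p}2$.** Then $\theta<1$. Let $C$ be as in (i), and apply Theorem 2 with the constant $\max(C,1)$. W.h.p. either $|D|\le n^{1-c}=o(n)$, or by the Remark some ball of radius $\max(C,1)r$ contains a vertex and has all its vertices in $A_\infty$. In the second case some ball of radius $Cr$ inside it contains that vertex and has all its vertices in $A_\infty$. Then w.h.p. all but $o(n)$ vertices become infected, by (i). $\blacksquare$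

## 11. Growth from an infected ball, and Theorem 3

To remove (i) we show directly that an infected ball spreads. Here $p<1$ and $\theta<\frac{1+p}2$, with any $a>0$.

**Proposition 6.** Let $a>0$, $p<1$ and $\theta<\frac{1+p}2$. There are constants $C',c>0$ such that w.h.p., if all vertices of some ball of radius $C'$ (rescaled) are in $A_\infty$, then $|\mathcal P\setminus A_\infty|\le n^{1-c}$.

*Proof.* Let
$$\tau_+=\max(\tau,0),\quad\beta=\tfrac14\big(\tfrac\pi2-\tau_+\big)>0,\quad R_0=\max(2,1/\beta),\quad t_0=\min(1,\beta/2).$$

**Step 1 (a large disc seen from just outside).** *We show that for $|z-w|\le R_0+t_0$,*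
$$|B(w,R_0)\cap B(z,1)|\ge\tau_++2\beta.\tag{18}$$
First let $|z-w|=R_0$, say $z=0$, $w=(-R_0,0)$. Membership of $(x,y)$ in $B(w,R_0)$ reads $x^2+y^2<-2R_0x$, and in the unit disc this holds if $x<-\frac1{2R_0}$. So the overlap contains the half-disc facing $w$, except for a strip of width $\frac1{2R_0}$ and height at most $2$, of area at most $1/R_0$. Moving $z$ outward by at most $t_0$ loses at most $|B(z,1)\setminus B(z',1)|\le2t_0$. So the overlap is at least $\frac\pi2-\frac1{R_0}-2t_0\ge\frac\pi2-2\beta=\tau_++2\beta$ whenever $R_0\le|z-w|\le R_0+t_0$. Finally, the overlap is nonincreasing in $|z-w|$: on each line parallel to $z-w$ the two discs cut intervals whose midpoints are at distance $|z-w|$, and the overlap of two intervals of given lengths is nonincreasing in the distance of their midpoints. This gives (18).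

Fix $\delta$ small, depending only on $p,\theta$ and unrelated to the $\delta$ of Section 9, and use the tiles and the event $\mathcal E_\delta$ of Section 4 with this $\delta$.

**Step 2 (moving an infected disc).** *Suppose all tiles meeting $B(w,R_0+2)$ are regular and all vertices in $B(w,R_0)$ are in $A_\infty$. Then all vertices in $B(w',R_0)$ are in $A_\infty$ whenever $|w'-w|\le t_0$.* Let $y\in\mathcal P\cap B(w,R_0+t_0)$; its tile is regular. The set $G=B(w,R_0)\cap B(y,1)$ is convex and lies in a unit disc, so its perimeter is at most $2\pi$. Points of $G$ not covered by tiles contained in $G$ are within $\sqrt2s$ of $\partial G$. For a convex set of perimeter $\Pi$, the points within distance $d$ of the boundary have area at most $\Pi d$: for a polygon they lie in the rectangles of height $d$ erected inward on the sides, and the general case follows by approximation. So the tiles contained in $G$ have area at least $|G|-2\pi\sqrt2s\ge|G|-10\delta$. Their vertices are all in $A_\infty$. Count the vertices outside $A_0$ in those tiles by (1), then $A_0\cap B(y,1)$ by (2): using (18), $y$ has at least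
$$(1-p)(1-\delta)\lambda(\tau_++2\beta-10\delta)+\lambda(p\pi-25\delta)-1\ge\theta\pi\lambda$$
neighbours in $A_\infty$. The inequality holds for $\delta$ small and $n$ large, because $(1-p)\tau_++p\pi\ge(1-p)\tau+p\pi=\theta\pi$ and $2\beta(1-p)>0$ is left over. So $y\in A_\infty$. Since $B(w',R_0)\subset B(w,R_0+t_0)$, the claim follows.

**Step 3 (clean squares).** *We locate the region through which the disc can be moved.* Let $R_1=R_0+7$ and divide the torus into closed squares of side $R_2=\Lambda/\lfloor\Lambda/R_1\rfloor\in[R_1,2R_1]$. Call a square **clean** if no bad tile is within distance $R_1$ of it; for example, if there are no bad tiles at all, every square is clean. If $w$ lies in a clean square, all tiles meeting $B(w,R_0+2)$ are regular, since the tiles within distance $2$ of them are at distance less than $R_0+5<R_1$ from $w$. So by Step 2, if all vertices of $B(w,R_0)$ are in $A_\infty$, the same holds for $B(w',R_0)$ for every $w'$ that can be reached from $w$ by a path inside a union of clean squares: follow the path in steps of length $\le t_0$.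

Each bad tile makes at most $25$ squares unclean. In each coordinate such a square must meet a closed interval of length $s+2R_1<3R_2$, so at most $4$ positions are possible, and $16\le25$.

**Step 4 (the clean region percolates).** *We find a connected set $\mathcal S$ of clean squares that misses few squares.* Choose an integer $N_0\ge1$ with $3c_0(N_0+1)>1$, and put $N_0'=25N_0$, $b=2N_0'+3$. The number of tiles within $R_1$ of a given $b\times b$ block of squares is bounded, and tiles are bad independently with probability at most $4n^{-3c_0}$. So the expected number of blocks with more than $N_0$ bad tiles within distance $R_1$ is $O(n\cdot n^{-3c_0(N_0+1)})=o(1)$. Thus w.h.p. every $b\times b$ block contains at most $N_0'$ unclean squares. Then each block has at least $b-N_0'=N_0'+3$ rows (of length $b$) consisting of clean squares, and at least as many such columns. The union of these rows and columns is the **skeleton** of the block. It is connected, since every row meets every column. *Example:* in a block with exactly one unclean square, the skeleton is the whole block except that square, because every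 other square lies in a clean row or a clean column.

A block and its translate by one square horizontally share $b-1$ columns, at least $b-1-N_0'\ge1$ of which are clean and so belong to both skeletons. Vertical translates share a clean row in the same way. So the union $\mathcal S$ of all skeletons is connected via side-adjacent clean squares. A block of clean squares is its own skeleton. So if a square is not in $\mathcal S$, every block containing it contains an unclean square. Hence at most $(2b)^2\cdot25N_{bad}$ squares are not in $\mathcal S$.

**Step 5 (conclusion).** Let $C'=R_0+4(b+1)R_1$. Consider a ball of radius $C'$ all of whose vertices are in $A_\infty$. The concentric ball of radius $C'-R_0=4(b+1)R_1$ contains an axis-parallel square of side $2(b+1)R_1\ge(b+1)R_2$, hence a full $b\times b$ block, hence a point $w$ in a square of $\mathcal S$. Then $B(w,R_0)$ lies in the given ball, so its vertices are in $A_\infty$. By Steps 3 and 4, all vertices of $B(w',R_0)$ are in $A_\infty$ for every $w'$ in a square of $\mathcal S$; in particular all vertices in squares of $\mathcal S$ are. The other squares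 contain at most $K_*N_{bad}\log n\le K_*n^{1-c_0}\log n\le n^{1-c}$ vertices. $\square$

**Proof of Theorem 3.** Nothing so far, outside the proof of Theorem 1, required $a>1$. Let $a>0$ and $\theta\neq\frac{1+p}2$.

* **$\theta>\frac{1+p}2$.** Then $|D|\le n^{1-c}$ w.h.p., as shown at the end of Section 5.
* **$\theta\le p$.** If $p=1$ or $\theta=0$, then $A_\infty=\mathcal P$. If $0<\theta<p<1$, use Lemma 4. If $\theta=p\in(0,1)$, then $\theta<\frac{1+p}2$; Lemma 5 with $C=C'$ and Proposition 6 give $|\mathcal P\setminus A_\infty|\le n^{1-c}$ w.h.p.
* **$p<\theta<\frac{1+p}2$.** Here $\theta<1$. Let $C'$ be the constant of Proposition 6 and apply Theorem 2 with $C=C'$. W.h.p., if all vertices of some ball of radius $C'r$ are in $A_\infty$, then $|\mathcal P\setminus A_\infty|\le n^{1-c}$ by Proposition 6; otherwise $|D|\le n^{1-c}$ by Theorem 2.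

In every case $|D|\le n^{1-c}$ or $|\mathcal P\setminus A_\infty|\le n^{1-c}$ w.h.p. $\blacksquare$
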